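# Rewiring a bounded-degree graph with few edges: what local statistics determine and what they miss

## 1. The cycles $C_5$ and $C_6$

Take the cycle $C_5$ with vertices $v_0,\dots,v_4$ in cyclic order. Let us draw a different graph $H$ on these five vertices, with the edges
$$v_0v_1,\quad v_0v_2,\quad v_2v_3,\quad v_2v_4 .$$
It is a tree with four edges, one fewer than $C_5$. Each edge of $H$ joins two vertices at distance at most $2$ in $C_5$. Conversely, the ends of each edge of $C_5$ are at distance at most $2$ in $H$: the edges $v_0v_1$ and $v_2v_3$ were kept, and the other three are replaced by the paths $v_1v_0v_2$, $v_3v_2v_4$, $v_4v_2v_0$. Concatenating paths, we see that no distance changes by more than a factor $2$ in either direction. So at the price of a factor $2$ we saved an edge.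

Can we save an edge of $C_6$ at the same price? Identify the vertices with $\mathbb Z/6$ and suppose that $H$ has five edges and changes distances by a factor at most $2$. Then $H$ is connected, so it is a tree. Each edge of $H$, read in a given direction, moves us along the circle by $\pm1$ or $\pm2$; call this integer its displacement. For each $i$, the step from $i$ to $i+1$ can be made by an $H$-path with at most two edges. Its total displacement lies in $[-4,4]$ and is congruent to $1$ modulo $6$, so it equals $1$. Concatenating these six paths gives a closed walk in $H$ with total displacement $6$. But a closed walk in a tree uses every edge equally often in both directions, so its total displacement is $0$. This is a contradiction, and $C_6$ needs six edges.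

Both arguments work for any integer factor $k\ge1$. Let $n\ge3$.

* If $n\ge k^2+2$, no tree works. An $H$-path with at most $k$ edges has displacement in $[-k^2,k^2]$ (choose for every edge of $H$ one displacement in $[-k,k]$, with opposite sign for the opposite direction). The integers congruent to $1$ modulo $n$ nearest to $1$ are $1-n\le-k^2-1$ and $1+n>k^2$. So the displacement is $1$, and the tree argument applies.
* If $n\le k^2+1$, some tree works. Cut the path $v_0v_1\dots v_{n-1}$ into at most $k$ consecutive blocks of length at most $k$. In a block $u_0,\dots,u_s$ with $s\ge2$, replace the last edge $u_{s-1}u_s$ by the chord $u_0u_s$; a block of length $1$ is its own chord. Delete $v_{n-1}v_0$. The edge $u_{s-1}u_s$ is replaced by $s-1\le k-1$ kept edges and a chord, and $v_{n-1}v_0$ by at most $k$ chords.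

So a cycle can be broken exactly when its length is at most $k^2+1$: a path of $k$ edges, each spanning at most $k$ steps, plus the edge that it replaces.

The number of cycles of length at most $k^2+1$ through a random vertex is a local statistic of a graph. Suppose that we know all local statistics of a large graph. Do we then know how many edges can be saved?

## 2. Rewirings, the ratio $c_L$, and Benjamini–Schramm convergence

**Definition (rewiring).** Let $G$ be a finite connected graph with graph metric $d_G$. A *rewiring* of $G$ is a graph $H$ on the same vertex set. It has bi-Lipschitz constant at most $L$ if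
$$\tfrac1L\,d_G(u,v)\le d_H(u,v)\le L\,d_G(u,v)\qquad\text{for all }u,v\in V(G).$$
In particular $H$ is connected. For $L\ge1$ put $c_L(G)=\min_H|E(H)|/|V(G)|$, where $H$ runs over the rewirings of $G$ with constant at most $L$.

If $G$ has maximal degree $D$, then $c_L(G)\le|E(G)|/|V(G)|\le D$ (take $H=G$), and $c_L(G)\ge1-1/|V(G)|$ since $H$ is connected. Section 1 says that $c_2(C_5)=4/5$ and $c_2(C_6)=1$.

**Definition (Benjamini–Schramm convergence).** A sequence $(G_n)$ of finite graphs with a uniform degree bound is *Benjamini–Schramm convergent* (BS convergent) if for every $r\ge1$ and every finite rooted graph $(B,o)$, the probability that the ball of radius $r$ around a uniformly random vertex of $G_n$ is rooted-isomorphic to $(B,o)$ converges as $n\to\infty$.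

For example, $(C_n)$ is BS convergent: for $n>2r+1$ every $r$-ball is a path with $2r+1$ vertices rooted at its midpoint. Here $c_L(C_n)\in\{1-1/n,\,1\}$, so $c_L(C_n)\to1$. For another example, if $G_n$ is $d$-regular with girth tending to infinity, then for large $n$ every $r$-ball is the $r$-ball of the $d$-regular tree $\mathbb T_d$, whatever $G_n$ looks like globally.

**Problem.** Let $(G_n)$ be a BS convergent sequence of finite connected graphs of bounded degree. Does $c_L(G_n)$ converge for every $L\ge1$?

This is a problem of Miklós Abért and László Márton Tóth, "Uniform rank gradient, cost and local-global convergence", arXiv:1710.10431 (2017). The answer is no.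

**Theorem 1.**
(a) If $1\le L<2$, then $c_L(G)=|E(G)|/|V(G)|$, and $c_L(G_n)$ converges for every BS convergent sequence of connected graphs of bounded degree.
(b) For every $L\ge2$ there is a BS convergent sequence of finite connected graphs of bounded degree for which $c_L(G_n)$ does not converge.
(c) There is one BS convergent sequence of finite connected graphs of bounded degree such that $c_L(G_n)$ diverges for every $L\ge2$ simultaneously.

**Theorem 2.** If $(G_n)$ (connected, of bounded degree) is local-global convergent, then $c_L(G_n)$ converges for every $L\ge1$.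

Local-global convergence is defined in Section 3. We first pass from real $L$ to integers.

**Lemma 3.** Let $k=\lfloor L\rfloor$. Then $H$ is a rewiring of $G$ with constant at most $L$ if and only if

* (i) $d_G(u,v)\le k$ for every edge $uv$ of $H$, and
* (ii) $d_H(u,v)\le k$ for every edge $uv$ of $G$.

**Proof.** If the constant is at most $L$, an edge $uv$ of $H$ has $d_G(u,v)\le L$, hence $d_G(u,v)\le k$ as distances are integers; (ii) is the same with the roles exchanged. Conversely, concatenating paths gives $d_G\le k\,d_H\le L\,d_H$ and $d_H\le k\,d_G\le L\,d_G$. $\square$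

Call such an $H$ a *$k$-rewiring*, and let $e_k(G)=\min_H|E(H)|$ over all $k$-rewirings. So $c_L(G)=c_k(G)=e_k(G)/|V(G)|$. Graphs in the problem are simple. If $G$ is a multigraph, $e_k(G)$ means $e_k$ of the underlying simple graph, which has the same metric.

**Proof of Theorem 1(a).** Here $k=1$, and (i), (ii) say $E(H)\subset E(G)$ and $E(G)\subset E(H)$. So $H=G$. The number $|E(G_n)|/|V(G_n)|$ is half the mean degree, the expectation of a bounded function of the $1$-ball of the random root, so it converges. $\square$

For (b) it suffices to find, for each integer $k\ge2$, two sequences of connected graphs with a uniform degree bound and the same BS limit such that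
$$\liminf_n c_k(G_n)>\limsup_n c_k(G_n'). \tag{1}$$
The interleaved sequence $G_1,G_1',G_2,G_2',\dots$ is then BS convergent, and $c_L$ diverges along it for $k\le L<k+1$.

## 3. Rewirings as colorings

A sensible first approach is to try to prove convergence. A rewiring is locally constrained, so one can encode it in a vertex coloring and count its edges by a local statistic of the colored graph. This works, and shows exactly what is needed.

**Definition (local-global convergence, Hatami–Lovász–Szegedy).** For a finite graph $G$ and integers $r,q$ let $\mathcal M_{G,r,q}$ be the set of all distributions of the isomorphism type of the $q$-colored $r$-ball around a uniform random vertex, one distribution for each coloring $V(G)\to\{1,\dots,q\}$. A sequence $(G_n)$ of bounded degree is *local-global convergent* if for all $r,q$ the sets $\mathcal M_{G_n,r,q}$ are Cauchy in the Hausdorff metric of total variation distance.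

**Proof of Theorem 2.** Let all degrees be at most $D$ and let $k=\lfloor L\rfloor$.

**Step 1 (from colorings to rewirings).** The purpose is to attach a $k$-rewiring to every coloring with suitable colors. Choose a finite set $\Lambda$ so large that every graph of maximal degree at most $D$ has a labeling $\lambda:V\to\Lambda$ with distinct values on distinct vertices at distance at most $2k$; this exists by greedy coloring, because the number of vertices within distance $2k$ of a vertex is bounded in terms of $D$ and $k$. A color is a pair $(\lambda,S)$ with $\lambda\in\Lambda$ and $S\subset\Lambda$. For an arbitrary coloring $c=(\lambda,S)$ of $G$, let $H_c$ have as edges the pairs $uv$ with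
$$1\le d_G(u,v)\le k,\qquad \lambda(v)\in S(u),\qquad \lambda(u)\in S(v),$$
and let $H_c'$ be $H_c$ together with all edges $uv$ of $G$ for which $d_{H_c}(u,v)>k$. Then $H'_c$ is a $k$-rewiring: (i) holds for the edges of $H_c$ by definition and for the added ones since they are edges of $G$; (ii) holds since each edge of $G$ either has its ends at $H_c$-distance at most $k$ or was added.

**Step 2 (every rewiring arises).** The purpose is to see that no $k$-rewiring is lost. Given a $k$-rewiring $H$, take $\lambda$ with distinct values at distance at most $2k$, and put $S(u)=\{\lambda(v):uv\in E(H)\}$. Every edge of $H$ is an edge of $H_c$. Conversely, if $uv\in E(H_c)$, then $\lambda(v)=\lambda(v')$ for some $H$-neighbor $v'$ of $u$, and $d_G(v,v')\le d_G(v,u)+d_G(u,v')\le2k$, so $v=v'$ and $uv\in E(H)$. Hence $H_c=H$. By (ii) for $H$, nothing is added in passing to $H_c'$, so $H_c'=H$.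

**Step 3 (counting edges locally).** The purpose is to express $c_k$ through $\mathcal M_{G,r,q}$. Let $q=|\Lambda|2^{|\Lambda|}$ and $r=k^2+2k+2$. The degree of a vertex $v$ in $H_c'$ is bounded in terms of $D$ and $k$: the $H_c$-neighbors lie in the $k$-ball, and at most $D$ edges are added. It is determined by the colored $r$-ball around $v$. Indeed, an $H_c$-path with at most $k$ edges from $v$ stays within $G$-distance $k^2$ of $v$, and whether two vertices there are at $G$-distance at most $k$ is visible within distance $k^2+k$ of $v$. So $|E(H_c')|/|V(G)|$, half the mean degree, equals $F(\mu)$, where $\mu\in\mathcal M_{G,r,q}$ is the distribution given by $c$ and $F$ is the expectation of a fixed bounded function, hence Lipschitz in total variation. By Steps 1 and 2,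
$$c_k(G)=\min_{\mu\in\mathcal M_{G,r,q}}F(\mu).$$
If the sets $\mathcal M_{G_n,r,q}$ are Cauchy in the Hausdorff metric, then the numbers $c_k(G_n)$ are Cauchy. $\square$

Where does this stop for BS convergence? BS convergence controls the statistics of the uncolored balls. The minimum runs over all colorings, and the set of statistics that colorings can achieve may differ between two graphs with nearly the same uncolored statistics. The next section gives a concrete pair.

## 4. Two sequences of 6-regular graphs with the same local limit

Let $d=6$.

**The sequence $X_n$.** These are the Lubotzky–Phillips–Sarnak graphs $X^{5,q}$ (Combinatorica 8 (1988)), where $q\equiv1$ mod $4$ is a prime such that $5$ is a square mod $q$, and $q\to\infty$. (The primes $q\equiv1$ mod $20$ qualify, and there are infinitely many by Dirichlet's theorem.) They are connected and $6$-regular, the girth is at least $2\log_5q\to\infty$, and all eigenvalues of the adjacency matrix $A$ other than $6$ have absolute value at most $2\sqrt5$. Let $X=X_n$ have $N$ vertices, so $|E(X)|=3N$. For $f:V(X)\to\{\pm1\}$, let $\mathrm{cut}(f)$ be the number of edges whose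 ends have different values. Then
$$4\,\mathrm{cut}(f)=\sum_{xy\in E(X)}(f(x)-f(y))^2=f^T(6-A)f\le(6+2\sqrt5)N .$$
So every cut of $X$ contains at most $(1-\eta)|E(X)|$ edges, where
$$\eta=\tfrac12-\tfrac{\sqrt5}6>0. \tag{2}$$

**The sequence $X_n'$.** These are finite connected covers of $K_{6,6}$ with girth tending to infinity. They exist: given $g$, consider the finitely many closed walks without backtracking (at consecutive steps) of length at most $g$ in $K_{6,6}$, each transported to a base point along a fixed path. They represent nontrivial elements of the fundamental group, which is free. Free groups are residually finite, so some normal subgroup of finite index contains none of these elements. A cycle of length at most $g$ in the corresponding cover would project to such a closed walk, representing, up to conjugation, an element of that subgroup. So the cover has girth greater than $g$.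

Both sequences BS converge to $\mathbb T_6$. The graphs $X_n'$ are bipartite; their proper $2$-coloring gives an element of $\mathcal M_{X_n',1,2}$ for which the expected fraction of neighbors of the root having the root's color is $0$. For $X_n$ this expected fraction is the proportion of monochromatic edges, at least $\eta$ for every $2$-coloring. So the Hausdorff distance between $\mathcal M_{X_n,1,2}$ and $\mathcal M_{X'_n,1,2}$ stays at least $\eta$, and the interleaved sequence is BS convergent and not local-global convergent.

One may hope that $c_k$ already separates $X_n$ from $X'_n$. It does not, and the reason is instructive.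

## 5. Large girth, and chain maps between a graph and its rewiring

**Conventions on chains.** For a multigraph $G$ with oriented edges, $C_1(G)$ denotes the space of rational combinations of edges, $\partial:C_1(G)\to C_0(G)$ the boundary map (end minus start), and $Z_1(G)=\ker\partial$. If $G$ is finite and connected, $\dim Z_1(G)=|E(G)|-|V(G)|+1$. A walk has a class in $C_1(G)$: the sum of its steps, with sign $-1$ for steps against the orientation. Closed walks have classes in $Z_1(G)$. We write $z(\varepsilon)$ for the coefficient of $z$ at $\varepsilon$ and $\|z\|_1=\sum_\varepsilon|z(\varepsilon)|$; for the class of a walk this is at most the length.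

If $H$ is a $k$-rewiring of $G$, (ii) lets us send each edge $\varepsilon$ of $G$ to the chain $h(\varepsilon)$ of an $H$-path of at most $k$ edges with the same start and end, and (i) lets us send each edge of $H$ to a $G$-path of length at most $k$ with the same ends. This gives linear maps
$$h:C_1(G)\to C_1(H),\qquad g:C_1(H)\to C_1(G),$$
both commuting with $\partial$ (and the identity on vertices). The defect
$$w_\varepsilon=\varepsilon-gh(\varepsilon)\in Z_1(G) \tag{3}$$
is the class of a closed walk of length at most $k^2+1$ that starts with $\varepsilon$ and returns along at most $k$ pieces of length at most $k$.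

**Lemma 4.** If $G$ is a finite connected simple graph of girth at least $k^2+2$, then $e_k(G)=|E(G)|$.

**Proof.** The edges of a closed walk of length at most $k^2+1$ form a subgraph without cycles, so the class of the walk is $0$. Thus $w_\varepsilon=0$ for all $\varepsilon$, and $gh$ is the identity. So $h$ is injective on $Z_1(G)$ and $\dim Z_1(H)\ge\dim Z_1(G)$, which says $|E(H)|\ge|E(G)|$. Taking $H=G$ gives equality. $\square$

This is the displacement argument for $C_6$, in general form. In particular $c_k(X_n)=c_k(X_n')=3$ for large $n$. We must put short cycles into the graphs, in such a way that the best use of these cycles requires a global structure that one sequence has and the other lacks. For $k=2$ the global structure will be close to a bipartition; for $k\ge3$ it will be a covering pattern.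

## 6. Constant 2: blow-ups and hubs

**Definition (blow-up).** For a $d$-regular graph $X$ and $m\ge1$, let $X[m]$ have vertex set $V(X)\times\{1,\dots,m\}$, with $(x,i)\sim(y,j)$ if and only if $xy\in E(X)$.

For example $K_2[m]=K_{m,m}$. It has $m^2$ edges, but a star with $2m-1$ edges centered at any vertex is a $2$-rewiring, since all vertices are within distance $2$ of the center, and any two leaves are at distance $2$ in the star. As a rewiring is connected, $e_2(K_{m,m})=2m-1$. The center acts as a *hub*.

For $d\ge1$, the distance in $X[m]$ between $(x,i)$ and $(y,j)$ is $d_X(x,y)$ if $x\ne y$, and $2$ if $x=y$, $i\ne j$. For fixed $m$, the graphs $X_n[m]$ and $X_n'[m]$ of Section 4 are connected and $6m$-regular, and both BS converge to $\mathbb T_6[m]$, because the $r$-ball around $(x,i)$ is determined by the $r$-ball around $x$.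

The idea: a hub over $c\in V(X)$ can be joined to everything over the ball $B_2(c)$. If that ball is a tree, this costs about $m(d^2+1)$ edges and takes care of all the edges of $X[m]$ over the $d^2$ edges of $X$ in the ball. Low cost therefore asks for a nearly perfect decomposition of $E(X)$ into balls of radius $2$. We shall see that such a decomposition produces a nearly perfect cut. Put $d=6$ throughout.

**Proposition 5.** For $X'=X'_n$ and every $m\ge1$,
$$c_2(X'[m])\le\frac d2\Bigl(1+\frac1{d^2}\Bigr).$$

**Proof.** Let $N=|V(X')|$, and let $C$ be the fiber over a fixed vertex $a$ of $K_{d,d}$; all fibers have equal size, so $|C|=N/(2d)$. In an edge $xy$ of $X'$ exactly one end, say $y$, lies over the side not containing $a$. As $X'$ is a cover, the neighbors of $y$ map bijectively to the side containing $a$, so $y$ has a unique neighbor $c$ in $C$, and $x,y\in B_2(c)$. For each $c\in C$ put $\hat c=(c,1)$, and let $H$ join $\hat c$ to all $(x,i)\ne\hat c$ with $x\in B_2(c)$. Condition (i) holds by the description of distances in $X'[m]$. For (ii), an edge $(x,i)(y,j)$ lies over an edge $xy$ with $x,y\in B_2(c)$ for some $c\in C$,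 so each of $(x,i),(y,j)$ is equal or adjacent to $\hat c$ in $H$. As $|B_2(c)|\le1+d+d(d-1)=d^2+1$,
$$c_2(X'[m])\le\frac{m|C|(d^2+1)}{mN}=\frac{d^2+1}{2d}=\frac d2\Bigl(1+\frac1{d^2}\Bigr).\qquad\square$$

**Proposition 6.** Let $\eta$ be as in (2), $\varepsilon=\eta/(16d^4)$, $s=8d/\varepsilon$, and fix an integer $m\ge2(s+s^2)/\varepsilon$. For $X=X_n$ of girth at least $6$,
$$e_2(X[m])>m|E(X)|\Bigl(1+\frac1{d^2}+\varepsilon\Bigr),\quad\text{so}\quad c_2(X[m])>\frac d2\Bigl(1+\frac1{d^2}+\varepsilon\Bigr).$$

**Proof.** Write $E=E(X)$; since $|E|=dN/2$ with $N=|V(X)|$, the second statement follows from the first. Suppose that $H$ is a $2$-rewiring of $X[m]$ with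
$$|E(H)|\le m|E|\Bigl(1+\frac1{d^2}+\varepsilon\Bigr)\le2m|E|.$$

**Step 1 (hubs and a random section).** The purpose is to reduce from $X[m]$ to $X$, with nearly every edge of $X$ served by a hub. Call a vertex of $X[m]$ a *hub* if its $H$-degree exceeds $s$, and *low* otherwise. There are at most $2|E(H)|/s\le4m|E|/s$ hubs. For each $x\in V(X)$ choose $z_x=(x,i_x)$ with independent uniform $i_x\in\{1,\dots,m\}$. Let $S_x=\emptyset$ if $z_x$ is a hub; otherwise let $S_x$ be the set of hubs adjacent in $H$ to $z_x$. Each edge of $H$ between a low vertex and a hub is counted in $\sum_x|S_x|$ with probability $1/m$, and no other edge is counted. So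
$$\mathbb E\sum_x|S_x|\le\frac{|E(H)|}m .$$
Call $xy\in E$ *bad* if $S_x\cap S_y=\emptyset$, and let $\mathrm{bad}$ be the number of bad edges. Since $z_xz_y$ is an edge of $X[m]$, we have $d_H(z_x,z_y)\le2$. If both $z_x,z_y$ are low and have a common $H$-neighbor that is a hub, the edge is not bad. So a bad edge has an end $x$ with $z_x$ a hub, or both $z_x,z_y$ are low and they are joined by an $H$-edge or by a path through a low vertex. The expected number of $x$ with $z_x$ a hub is at most $4|E|/s$, and each $x$ lies on $d$ edges. For fixed $xy$, a low $(x,i)$ has at most $s$ neighbors and reaches at most $s^2$ vertices through low ones, so the second possibility occurs for at most $m(s+s^2)$ of the $m^2$ pairs $(i,j)$. Hence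
$$\mathbb E[\mathrm{bad}]\le d\cdot\frac{4|E|}s+\frac{s+s^2}m|E|\le\frac\varepsilon2|E|+\frac\varepsilon2|E|=\varepsilon|E| .$$
Put $\theta=3\varepsilon<\eta/(4d^4)$. The expectation of $\sum_x|S_x|+2\,\mathrm{bad}$ is at most $|E|(1+\frac1{d^2}+\theta)$. Fix a choice with
$$\sum_x|S_x|+2\,\mathrm{bad}\le|E|\Bigl(1+\frac1{d^2}+\theta\Bigr). \tag{4}$$

**Step 2 (each hub serves a subtree of a ball).** The purpose is to bound the number of hubs and bad edges. For a hub $w=(c(w),j)$ let $U_w=\{x:w\in S_x\}$. By (i), $U_w\subset B_2(c(w))$. As the girth is at least $6$, the induced graph $X[B_2(c)]$ is a tree with $d^2+1$ vertices and exactly $d^2$ edges: any further edge or coincidence would give a cycle of length at most $5$. Consider only hubs with $U_w\ne\emptyset$, and let $h$ be their number. Assign each non-bad edge $xy$ to one hub $w\in S_x\cap S_y$; then $x,y\in U_w$. Let $e_w$ be the number of edges assigned to $w$. As $X[U_w]$ is a nonempty forest, $e_w\le|U_w|-1$; also $e_w\le d^2$. Therefore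
$$\sum_x|S_x|=\sum_w|U_w|\ge\sum_w(e_w+1)=|E|-\mathrm{bad}+h,$$
and (4) gives
$$\mathrm{bad}+h\le|E|\Bigl(\frac1{d^2}+\theta\Bigr). \tag{5}$$

**Step 3 (almost every hub serves a whole ball).** The purpose is to squeeze (5). From $|E|-\mathrm{bad}=\sum_we_w\le d^2h$ we get $h\ge(|E|-\mathrm{bad})/d^2$. Inserting this in (5) gives $\mathrm{bad}\,(1-\frac1{d^2})\le\theta|E|$, so $\mathrm{bad}\le2\theta|E|$. Also by (5),
$$\sum_w(d^2-e_w)=d^2h-|E|+\mathrm{bad}\le d^2\theta|E|+\mathrm{bad}-d^2\,\mathrm{bad}\le2d^2\theta|E| .$$
Call $w$ *full* if $e_w=d^2$. At most $2d^2\theta|E|$ hubs are not full, and together they are assigned at most $2d^4\theta|E|$ edges. So at least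
$$|E|(1-2\theta-2d^4\theta)\ge(1-4d^4\theta)|E|$$
edges are assigned to full hubs. If $w$ is full, all $d^2$ edges of $X[B_2(c(w))]$ are assigned to $w$. As an edge is assigned to only one hub, the balls $X[B_2(c(w))]$ of distinct full hubs are edge-disjoint; in particular their centers are distinct.

**Step 4 (edge-disjoint balls define a cut).** The purpose is to contradict the cut bound. Let $Y$ be the set of vertices adjacent to $c(w)$ for some full $w$. Let $w$ be full.

* The center is not in $Y$. If $c(w)\sim c(w')$ with $w'$ full, then $w'\ne w$ and the edge $c(w)c(w')$ lies in both balls, a contradiction.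
* A vertex $x$ with $d_X(x,c(w))=2$ is not in $Y$. Suppose $x\sim c(w')$ with $w'$ full. Then $c(w')\ne c(w)$. Let $y$ be the common neighbor of $x$ and $c(w)$. The edge $xy$ lies in the ball around $c(w)$, and also in the ball around $c(w')$, since $x$ is at distance $1$ and $y$ at distance at most $2$ from $c(w')$. This is a contradiction.

Each edge in the ball of a full hub joins the sphere of radius $1$, contained in $Y$, to the center or to the sphere of radius $2$, which are outside $Y$. So $Y$ defines a cut with at least $(1-4d^4\theta)|E|>(1-\eta)|E|$ edges, against (2). $\square$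

With $m$ fixed as in Proposition 6, the sequences $X_n[m]$ and $X'_n[m]$ satisfy (1) with $k=2$. This proves Theorem 1(b) for $2\le L<3$.

## 7. A nine-cycle with three petals

For $k\ge3$ we use cycles of the two critical lengths $k^2+1$ and $k^2$. The mechanism is visible in one small graph with $k=3$. Let $B$ be a cycle of length $9$, made of three arcs $b_1,b_2,b_3$ of length $3$, where $b_i$ runs from $y_{i-1}$ to $y_i$ (indices mod $3$). For each $i$ add a path $p_i$ of length $7$ from $y_i$ to $y_{i-1}$. Call the result $G_0$. It has $9+18=27$ vertices and $9+21=30$ edges, and the four cycles $B$ and $A_i=b_ip_i$ (of length $10$) form a basis of $Z_1(G_0)$. By Section 1 each of them, taken alone, can be broken with $k=3$. If all four could be broken together, a tree with $26$ edges would do.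

**Three of the four can be broken.** Divide each $b_i$, and each $p_i$ minus its last edge, into segments of length $3$. In $b_1=v_0v_1v_2v_3$ delete $v_2v_3$ and replace $v_1v_2$ by the chord $v_0v_2$. In every other segment replace the last edge by the chord joining the ends of the segment. Delete the last edges of $p_2$ and $p_3$. This leaves $30-1-2=27$ edges. All chords span at most $3$ steps. For (ii): the last edge of an uncut segment is replaced by two kept edges and the chord; $v_1v_2$ by $v_1v_0v_2$; the last edge of $p_2$, and likewise of $p_3$, by the three full chords of the rest of the $10$-cycle; and $v_2v_3$ by the short chord $v_2v_0$ followed by the chords of $b_3$ and $b_2$, which lead from $v_0=y_0$ to $y_2$ and to $y_1=v_3$. The $9$-cycle has one step of slack, and the shortened chord $v_0v_2$ uses it. The $10$-cycle $A_1$ has no slack, and the shortened chord spoils it.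

**All four cannot be broken.** This needs two lemmas, to be used again in Section 10.

**Lemma 7.** Let $\omega$ be a closed walk of length at most $k^2+1$ in an oriented multigraph whose first step traverses the edge $\varepsilon$ positively. Let $C$ be a closed walk of length at least $k^2$ that traverses its edges positively and without repetition. If the class of $\omega$ is $\pm[C]$, then $\varepsilon$ lies on $C$ and the class is $+[C]$.

**Proof.** The number of times $\omega$ traverses an edge has the same parity as the coefficient of its class there. So each of the at least $k^2$ edges of $C$ is traversed an odd number of times. If $\varepsilon\notin C$, then $\varepsilon$ is traversed an even, positive number of times, and the length of $\omega$ is at least $k^2+2$, which is impossible. If $\varepsilon\in C$ were traversed at least three times, the length would be at least $(k^2-1)+3$, again impossible. So $\varepsilon\in C$ is traversed once, positively; its coefficient is $+1$, and the sign is $+$. $\square$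

**Lemma 8.** Let $G$ and $H'$ be finite connected multigraphs on the same vertex set, and let $h:C_1(G)\to C_1(H')$ and $g:C_1(H')\to C_1(G)$ be linear maps commuting with $\partial$. Let $\mathcal C$ be a finite family of closed walks in $G$. Suppose that for every edge $\varepsilon$ of $G$ the element $w_\varepsilon=\varepsilon-gh(\varepsilon)$ is $0$ or equals $[C]$ for some $C\in\mathcal C$ containing $\varepsilon$; in the second case assign $\varepsilon$ to one such $C$. Let $E_C$ be the set of edges assigned to $C$, and put
$$M_{C,C'}=\delta_{C,C'}-\sum_{\varepsilon\in E_C}[C'](\varepsilon)\qquad(C,C'\in\mathcal C). \tag{6}$$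
Then $|E(H')|\ge|E(G)|-|\mathcal C|+\operatorname{rank}M$.

**Proof.** Let $\Phi$ be the restriction of $gh$ to $Z_1(G)$; it maps $Z_1(G)$ to itself and factors through $Z_1(H')$. So
$$|E(H')|-|V(G)|+1=\dim Z_1(H')\ge\operatorname{rank}\Phi=|E(G)|-|V(G)|+1-\dim\ker\Phi .$$
It remains to show $\dim\ker\Phi\le|\mathcal C|-\operatorname{rank}M$. For $z\in Z_1(G)$ we have $\Phi z=z-\sum_\varepsilon z(\varepsilon)w_\varepsilon$. If $\Phi z=0$, then
$$z=\sum_Cx_C[C],\qquad x_C=\sum_{\varepsilon\in E_C}z(\varepsilon).$$
So $z$ is determined by $x=(x_C)$: the map $z\mapsto x$ is injective on $\ker\Phi$. Evaluating the first formula on the edges in $E_C$ gives $x_C=\sum_{C'}x_{C'}\sum_{\varepsilon\in E_C}[C'](\varepsilon)$, that is, $Mx=0$. So $\ker\Phi$ embeds in $\ker M$. $\square$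

Now return to $G_0$ with $k=3$, and orient all edges along the $b_i$ and $p_i$. A class $z=\beta[B]+\sum_i\alpha_i[A_i]$ has
$$\|z\|_1=\sum_i\bigl(7|\alpha_i|+3|\beta+\alpha_i|\bigr).$$
Let $z$ be the class of a closed walk of length at most $10$. At most one $\alpha_i$ is nonzero, as two would give at least $14$. If none is, $\|z\|_1=9|\beta|$ and $|\beta|\le1$. If exactly $\alpha_i\ne0$ and $\beta\ne0$, then $\|z\|_1\ge7+6=13$; so $\beta=0$ and $|\alpha_i|=1$. Hence $z$ is $0$ or plus or minus one of the four cycles. For a $3$-rewiring $H$ and the maps of Section 5, Lemma 7 shows that the hypothesis of Lemma 8 holds with $\mathcal C=\{B,A_1,A_2,A_3\}$ and $H'=H$. Look at the row of $B$ in $M$. If $E_B=\emptyset$, then $M_{B,B}=1$. If $E_B$ contains an edge $\varepsilon$, then $\varepsilon$ lies on some $A_i$, and $M_{B,A_i}\le-1$. So $M\ne0$, and Lemma 8 gives $|E(H)|\ge30-4+1$. Thus $e_3(G_0)=27$.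

In words: breaking a $k^2$-cycle spoils at least one of the $(k^2+1)$-cycles that it meets. In a large graph full of such cycles, the spoiled $(k^2+1)$-cycles must meet every $k^2$-cycle. How few of them can do that? This is a covering problem, and we can make its answer depend on global structure.

## 8. Graphs built from $\Gamma$-sets

Let $k\ge3$, and let $b=3$ if $k\ne4$, $b=4$ if $k=4$.

**The group for $k\ne4$.** Let $\Gamma$ be free on $u,v$, and
$$\tau_1=v^{-1}u,\qquad\tau_2=v^{-1}u^{-1}v,\qquad\tau_3=v^{-1}uvu^{-1}v .$$
One multiplies out $\tau_2\tau_3\tau_1=v^{-1}u^{-1}\cdot uvu^{-1}\cdot u=1$. Also $\tau_1^{-1}\tau_3=u^{-1}v\cdot v^{-1}uvu^{-1}v=vu^{-1}v$, so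
$$\tau_1^{-1}\tau_3\tau_1=v,\qquad\tau_1^{-1}\tau_3\tau_1^2=u .$$
So sending free generators $t_1,t_3$ to $\tau_1,\tau_3$ defines a homomorphism to $\Gamma$, and $v\mapsto t_1^{-1}t_3t_1$, $u\mapsto t_1^{-1}t_3t_1^2$ is its inverse: the images of $v^{-1}u$ and of $v^{-1}u\cdot vu^{-1}\cdot v$ are $t_1$ and $t_1\cdot(t_1^{-1}t_3t_1^{-1}t_3^{-1}t_1)\cdot(t_1^{-1}t_3t_1)=t_3$. Hence $\Gamma=\langle\tau_1,\tau_2,\tau_3\mid\tau_2\tau_3\tau_1\rangle$. Choose integers $a_t\ge1$ with $a_1+a_2+a_3=k$ and $a_t<k/2$, as equal as possible: for $k=3$ take $1,1,1$; for $k\ge5$ the largest is at most $(k+2)/3<k/2$. Put $\ell_t=ka_t$ and $\rho=1$.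

**The group for $k=4$.** Three positive integers with sum $4$ include a $2=k/2$, so we need another choice. Let $\Gamma=\langle\sigma_1,\sigma_2,\sigma_3\mid\sigma_1^4,\sigma_2^4,\sigma_3^4\rangle$ and
$$\tau_1=\sigma_1,\qquad\tau_2=\sigma_1\sigma_2\sigma_1^{-1},\qquad\tau_3=\sigma_1\sigma_2\sigma_3(\sigma_1\sigma_2)^{-1}.$$
Since $\tau_2\tau_1=\sigma_1\sigma_2$, we recover $\sigma_1=\tau_1$, $\sigma_2=\tau_1^{-1}\tau_2\tau_1$, $\sigma_3=(\tau_2\tau_1)^{-1}\tau_3(\tau_2\tau_1)$. Both substitutions respect the relations $(\cdot)^4=1$ and are inverse to each other, so $\Gamma=\langle\tau_1,\tau_2,\tau_3\mid\tau_1^4,\tau_2^4,\tau_3^4\rangle$. Put $\ell_t=4$ and $\rho=5$.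

In both cases
$$\ell_1+\ell_2+\ell_3+\rho=k^2+1,\qquad k\mid\ell_t,\qquad k\mid\rho-1,\qquad2\ell_t\le k^2-1 ; \tag{7}$$
for $k\ne4$ the last one is $2ka_t\le k(k-1)\le k^2-1$.

**Definition ($\Gamma$-set, the graph $G(P)$).** A *$\Gamma$-set* $P$ is a set with a left $\Gamma$-action; for $k=4$ we require in addition that all cycles of each $\sigma_t$ on $P$ have length exactly $4$. (For example $P=\Gamma$.) The multigraph $G(P)$ starts from the vertex set $P$. For $x\in P$ and $t=1,2,3$ add a path $e_t(x)$ of length $\ell_t$ from $x$ to $\tau_tx$, called an *arc*, and add a *private path* $p(x)$ of length $\rho$ from $\tau_3\tau_2\tau_1x$ to $x$. All interior vertices are new, and edges are oriented along these paths.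

Degrees are at most $8$. If $P$ is transitive, $G(P)$ is connected, as the $\tau_t$ generate $\Gamma$. If $|P|=N<\infty$, then
$$|E(G(P))|=(k^2+1)N,\qquad|V(G(P))|=\kappa N,\qquad\kappa=1+\sum_t(\ell_t-1)+(\rho-1)=k^2-2. \tag{8}$$

**Definition ($\mathcal A$-cycles and $\mathcal B$-cycles).** For $x\in P$ let $A_x=e_1(x)\,e_2(\tau_1x)\,e_3(\tau_2\tau_1x)\,p(x)$, a closed walk of length $k^2+1$. If $k\ne4$, let $B_y=e_1(y)\,e_3(\tau_1y)\,e_2(\tau_3\tau_1y)$ for $y\in P$; it is closed since $\tau_2\tau_3\tau_1=1$, and has length $k^2$. If $k=4$, for each $t$ and each $\tau_t$-orbit (which has four points, as $\tau_t$ is conjugate to $\sigma_t$) take the closed walk of length $16=k^2$ formed by its four arcs of type $t$. Write $\mathcal A,\mathcal B$ for the two families, $\mathcal C=\mathcal A\sqcup\mathcal B$, and $[C]$ for the class of $C\in\mathcal C$.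

All these walks traverse edges positively and without repetition. Every arc lies in exactly one $\mathcal A$-cycle and exactly one $\mathcal B$-cycle: for instance $e_2(w)$ lies in $A_{\tau_1^{-1}w}$ only. An $\mathcal A$-cycle has $3$ arcs, a $\mathcal B$-cycle has $b$ arcs. So for $|P|=N$,
$$|\mathcal A|=N,\qquad|\mathcal B|=\frac{3N}b. \tag{9}$$

**Which cycles meet.** Let $\mathcal I(P)$ be the bipartite multigraph on $\mathcal A\sqcup\mathcal B$ whose edges are the arcs, each joining the $\mathcal A$-cycle and the $\mathcal B$-cycle containing it.

* For $k\ne4$, the three arcs of $B_y$ lie in $A_y$, $A_{uy}$ and $A_{vy}$. Indeed $e_1(y)$ is in $A_y$. The arc $e_3(\tau_1y)$ is in $A_x$ with $\tau_2\tau_1x=\tau_1y$, so $x=\tau_1^{-1}\tau_2^{-1}\tau_1y=\tau_1^{-1}\tau_3\tau_1^2y=uy$, using $\tau_2^{-1}=\tau_3\tau_1$. The arc $e_2(\tau_3\tau_1y)$ is in $A_x$ with $\tau_1x=\tau_3\tau_1y$, so $x=vy$.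
* For $k=4$, put $q_1=1$, $q_2=\tau_1$, $q_3=\tau_2\tau_1$. Then $e_t(w)$ lies in $A_{q_t^{-1}w}$, and $q_t^{-1}\tau_tq_t=\sigma_t$. So the $\mathcal B$-cycles of type $t$ correspond to the $\sigma_t$-orbits $O$, and their arcs lie in the $A_x$, $x\in O$.

**Definition (cover).** A *cover* is a set $W\subset P$ such that every $B\in\mathcal B$ shares an arc with some $A_x$, $x\in W$. For finite $P$, $\mathrm{cov}(P)$ is the minimal size of a cover.

Each $A_x$ meets at most three of the $3N/b$ cycles in $\mathcal B$, so $\mathrm{cov}(P)\ge N/b$. For an example with $k=3$, let $P=\mathbb Z/3$ with $u(i)=i+1$ and $v(i)=i+2$. Then all three $\tau_t$ act as $i\mapsto i-1$, the private paths are loops, and $G(P)$ has $21$ vertices and $30$ edges. Since $\{y,uy,vy\}=\mathbb Z/3$ for each $y$, the set $W=\{0\}$ is a cover and $\mathrm{cov}(P)=1=N/3$.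

For transitive finite $P$ with few short stabilizers, we shall prove that $e_k(G(P))$ is $|E(G(P))|-|\mathcal C|+\mathrm{cov}(P)$ up to a small error.

## 9. Short closed walks in $G(\Gamma)$

For a finite $P$ that looks locally like $\Gamma$, short closed walks in $G(P)$ lift to $G(\Gamma)$. So we first study $G(\Gamma)$.

**Lemma 9.** $\mathcal I(\Gamma)$ is a forest (in particular without double edges).

**Proof.** Suppose there is a cycle $A_{x_0},B_1,A_{x_1},\dots,B_r,A_{x_r}=A_{x_0}$ with $r\ge1$ and consecutive edges distinct.

*Case $k\ne4$.* Let $B_i=B_{y_i}$, $x_{i-1}=s_iy_i$, $x_i=s_i'y_i$ with $s_i,s_i'\in\{1,u,v\}$ recording the arcs used. Then $s_i\ne s_i'$, because the two edges at $B_i$ are distinct. Also $s_{i+1}\ne s_i'$: otherwise $y_{i+1}=y_i$ and the two edges at $A_{x_i}$ coincide. Going around the cycle gives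
$$s_r's_r^{-1}\,s_{r-1}'s_{r-1}^{-1}\cdots s_1's_1^{-1}=1\quad\text{in }\Gamma .$$
Read the left side as a word in three formal letters $\hat1,u,v$. It alternates between letters and inverse letters, and neighboring positions carry different letters, so it is reduced. Delete the letters $\hat1^{\pm1}$. No two neighbors are both $\hat1^{\pm1}$, so something remains. Two letters that become neighbors were separated by a single $\hat1^{\pm1}$, so they have the same exponent sign and do not cancel. So the remaining word in $u,v$ is nonempty and reduced, hence not $1$, a contradiction.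

*Case $k=4$.* Here $x_i=\sigma_{t_i}^{j_i}x_{i-1}$ with $4\nmid j_i$, since the two arcs of $B_i$ are distinct. Each $\mathcal A$-cycle has one arc of each type, so $t_{i+1}\ne t_i$. By the normal form theorem for free products $\sigma_{t_r}^{j_r}\cdots\sigma_{t_1}^{j_1}\ne1$, a contradiction. $\square$

**Lemma 10.** The class $z\in Z_1(G(\Gamma))$ of a closed walk of length at most $k^2+1$ is $0$ or $\pm[C]$ for a single $C\in\mathcal C$.

**Proof.**

**Step 1 (expressing $z$ by $\mathcal A$- and $\mathcal B$-cycles).** The purpose is a formula for $\|z\|_1$. All coefficients are integers. Interior vertices have degree $2$, so $z$ is constant along each private path and each arc. Subtracting suitable multiples of the $[A_\gamma]$, one for each private path, we may write $z=\sum_A\alpha_A[A]+z'$ with $z'$ supported on arcs. The arcs form the subdivided Cayley graph of $\Gamma$, with edges from $\gamma$ to $\tau_t\gamma$. Now $z'$ is a finite sum of classes of closed walks in it: if $z'\ne0$, follow edges in the direction of positive flow until a vertex repeats, subtract the resulting closed walk, and induct on $\|z'\|_1$. A closed walk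 reads a word in the $\tau_t^{\pm1}$ that equals $1$ in $\Gamma$, so it is freely equal to a product of conjugates of relators and their inverses. Free insertions and cancellations do not change the class, and a conjugate contributes plus or minus a relator cycle. By the presentations of Section 8 the relator cycles are the $\mathcal B$-cycles. So
$$z=\sum_A\alpha_A[A]+\sum_B\beta_B[B]$$
with finite sums and integer coefficients. As each arc $e$ lies in exactly one $\mathcal A$-cycle $A(e)$ and exactly one $\mathcal B$-cycle,
$$k^2+1\ge\|z\|_1=\rho\sum_A|\alpha_A|+\sum_Bf_B,\qquad f_B=\sum_{\text{arcs }e\subset B}\ell(e)\,|\beta_B+\alpha_{A(e)}|, \tag{10}$$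
where $\ell(e)$ is the length of $e$. Let $S=\{A:\alpha_A\ne0\}$. If $S=\emptyset$, then $\|z\|_1=k^2\sum|\beta_B|$, and as $2k^2>k^2+1$ we get $z=0$ or $z=\pm[B]$. From now on $S\ne\emptyset$.

**Step 2 (leaves).** The purpose is a lower bound for $f_B$ at the boundary of $S$. Let $F$ be the subgraph of $\mathcal I(\Gamma)$ formed by $S$, all adjacent $\mathcal B$-nodes and the edges between them. By Lemma 9 it is a finite forest in which $\mathcal A$-nodes have degree $3$. Let $B$ be a leaf of $F$, with unique arc of length $\ell$ in a cycle $A\in S$. The other arcs of $B$ lie in $\mathcal A$-cycles outside $S$, so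
$$f_B=\ell|\beta_B+\alpha_A|+(k^2-\ell)|\beta_B|\ge\ell|\alpha_A|,\qquad f_B\ge k^2-\ell\ \text{ if }\beta_B\ne0; \tag{11}$$
the first inequality uses $k^2-\ell\ge\ell$ from (7).

**Step 3 ($S$ is a single cycle).** The purpose is to bound (10) below component by component of $F$. A component with one $\mathcal A$-node has three leaf $\mathcal B$-nodes, so by (11) it contributes at least $\rho+\ell_1+\ell_2+\ell_3=k^2+1$. In a component with at least two $\mathcal A$-nodes, delete all leaf $\mathcal B$-nodes. The rest is a tree with at least two nodes, in which all $\mathcal B$-nodes have degree at least $2$. It has at least two leaves; these are $\mathcal A$-nodes, and each of them had two leaf $\mathcal B$-nodes in $F$. By (11) such a leaf, with its leaf $\mathcal B$-nodes, contributes at least $k^2+1-\max_t\ell_t$. The component contributes at least $2(k^2+1-\max_t\ell_t)\ge k^2+3$ by (7), too much. Two components with one $\mathcal A$-node each contribute at least $2(k^2+1)$, again too much. So $S=\{A\}$.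

**Step 4 (only $\pm[A]$ is left).** The purpose is to exclude all other coefficients. If $\beta_B\ne0$ for some $B$ meeting $A$ in an arc of length $\ell$, then by (11) $\|z\|_1\ge(k^2+1-\ell)+(k^2-\ell)\ge k^2+2$. If $\beta_B\ne0$ for a $B$ not meeting $A$, then $\|z\|_1\ge(k^2+1)+k^2$. If $|\alpha_A|\ge2$ and all $\beta_B=0$, then $\|z\|_1\ge2(k^2+1)$. All three are impossible, so $z=\pm[A]$. $\square$

**Coverings and bad points.** Let $P$ be a $\Gamma$-set and $x\in P$. The map $\gamma\mapsto\gamma x$ induces a graph map $\pi_x:G(\Gamma)\to G(P)$, with $e_t(\gamma)\mapsto e_t(\gamma x)$ and $p(\gamma)\mapsto p(\gamma x)$. It is bijective on edge-ends at each vertex, so it is a covering of the component of $x$. It maps $A_\gamma$ to $A_{\gamma x}$, and $\mathcal B$-cycles to $\mathcal B$-cycles (for $k=4$ because cycles of $\sigma_t$ on $P$ have length exactly $4$). Let $|\gamma|$ be the word length in the $\tau_t$. A closed walk of length $s$ at $x$ lifts from $1$ to a walk ending at some $\gamma\in\Gamma$ with $\gamma x=x$ and $|\gamma|\le3s$, since traversing an arc changes the group element by one letter, and a private path by three.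 Call $x$ *$r$-bad* if $\gamma x=x$ for some $\gamma\ne1$ with $|\gamma|\le r$, and *$r$-good* otherwise.

**Lemma 11.** If $P_n$ are finite $\Gamma$-sets whose proportion of $r$-bad points tends to $0$ for every $r$, then the underlying simple graphs of $G(P_n)$ BS converge to a limit depending only on $k$.

**Proof.** $G(\Gamma)$ is simple. Arcs have length at least $3$, and so have private paths if $k=4$. If $\rho=1$, a loop or a pair of parallel private edges would mean that $\tau_3\tau_2\tau_1$ or its square is trivial; but $\tau_3\tau_2\tau_1=\tau_3\tau_1^{-1}\tau_3^{-1}\tau_1$ is a nontrivial element of a free group and has infinite order.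

Attach to each $x\in P=P_n$ the $\kappa$ vertices consisting of $x$ and the interior vertices of $e_1(x),e_2(x),e_3(x),p(x)$. Let $v$ be attached to $x$, and let $\tilde v$ be the corresponding vertex attached to $1$ in $G(\Gamma)$; then $\pi_x(\tilde v)=v$ and $d(1,\tilde v)\le k^2$. Let $x$ be $3(2R+2+2k^2)$-good. Then $\pi_x$ is injective on the ball $B(\tilde v,R+1)$: suppose $a\ne a'$ in this ball have the same image. There are walks from $1$ to $a$ and from $1$ to $a'$ of length at most $R+1+k^2$. The image of the first followed by the reverse of the image of the second is a closed walk at $x$ of length at most $2R+2+2k^2$. By uniqueness of lifts its lift from $1$ is not closed, since otherwise $a=a'$. So it ends at some $\gamma\ne1$ with $\gamma x=x$ and $|\gamma|\le3(2R+2+2k^2)$, a contradiction. By lifting paths, $\pi_x$ maps $B(\tilde v,R)$ onto $B(v,R)$. An edge between $\pi_x(a)$ and $\pi_x(a')$, with $a,a'\in B(\tilde v,R)$, lifts to an edge from $a$ to some $a''\in B(\tilde v,R+1)$ with the image of $a'$, so $a''=a'$. Hence the two $R$-balls are isomorphic. A uniform vertex of $G(P_n)$ is a uniform one of the $\kappa$ vertices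 attached to a uniform $x$, so the limit is $G(\Gamma)$ rooted at a uniform one of the $\kappa$ vertices attached to $1$. $\square$

## 10. Savings are limited by covers

**Proposition 12.** There is $K=K(k)$ such that for every finite transitive $\Gamma$-set $P$ with $\beta$ points that are $3(k^2+1)$-bad,
$$e_k(G(P))\ge|E(G(P))|-|\mathcal C|+\mathrm{cov}(P)-K\beta .$$

**Proof.** Let $G=G(P)$ and let $H$ be a $k$-rewiring.

**Step 1 (paying for the bad places).** The purpose is to neutralize the part of $G$ that does not look like $G(\Gamma)$. Let $E_{\mathrm{bad}}$ be the set of edges of $G$ having an endpoint at distance at most $k^2+1$ from a $3(k^2+1)$-bad point. As degrees are at most $8$, $|E_{\mathrm{bad}}|\le K\beta$ with $K=8\sum_{i=0}^{k^2+1}8^i$. Let $H'$ be the multigraph obtained from $H$ by adding a new copy of each edge in $E_{\mathrm{bad}}$. Define $h(\varepsilon)\in C_1(H')$ as the added copy if $\varepsilon\in E_{\mathrm{bad}}$, and as the chain of an $H$-path of at most $k$ edges from the start to the end of $\varepsilon$ otherwise. Let $g:C_1(H')\to C_1(G)$ send the added copies to the originals, and each edge of $H$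 to a $G$-path of length at most $k$ with the same ends. Both maps commute with $\partial$. Put $w_\varepsilon=\varepsilon-gh(\varepsilon)$.

**Step 2 (each defect is a single cycle).** The purpose is to verify the hypothesis of Lemma 8: if $w_\varepsilon\ne0$, then $w_\varepsilon=[C]$ for some $C\in\mathcal C$ containing $\varepsilon$. Let $w_\varepsilon\ne0$. Then $\varepsilon\notin E_{\mathrm{bad}}$, and $w_\varepsilon$ is the class of a closed walk $\omega$ of length at most $k^2+1$ starting with $\varepsilon$ traversed positively. If $\omega$ avoided $P$, it would stay inside one arc or private path and have class $0$. So $\omega$ passes through some $x\in P$, which is at distance at most $k^2+1$ from an endpoint of $\varepsilon$. As $\varepsilon\notin E_{\mathrm{bad}}$, $x$ is $3(k^2+1)$-good. Read from $x$, the walk $\omega$ lifts through $\pi_x$ to a walk from $1$ to some $\gamma$ with $\gamma x=x$ and $|\gamma|\le3(k^2+1)$; so $\gamma=1$ and the lift is a closed walk $\tilde\omega$ of the same length. Its class maps to $w_\varepsilon\ne0$ and so is not $0$. By Lemma 10 it is $\pm[\tilde C]$ for some $\tilde C\in\mathcal C(\Gamma)$,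 the family of Section 8 for $P=\Gamma$. Let $\tilde\varepsilon$ be the lift of the first step of $\omega$, and read $\tilde\omega$ from there. By Lemma 7, $\tilde\varepsilon\in\tilde C$ and the class is $+[\tilde C]$. Applying $\pi_x$ gives $w_\varepsilon=[C]$, where $C=\pi_x(\tilde C)\in\mathcal C$ contains $\varepsilon$.

**Step 3 (the rank of $M$).** The purpose is to show $\operatorname{rank}M\ge\mathrm{cov}(P)$ for the matrix (6). For $B\in\mathcal B$ let
$$\mathcal N[B]=\{B\}\cup\{A\in\mathcal A:A\text{ shares an arc with }B\}.$$
The row of $B$ is nonzero and supported on $\mathcal N[B]$. Indeed, if $E_B=\emptyset$, its only nonzero entry is $M_{B,B}=1$. If $E_B\ne\emptyset$, then $E_B$ consists of edges of $B$, and the arcs of $B$ lie in no other $\mathcal B$-cycle, so the row is supported on $\mathcal N[B]$. For $\varepsilon\in E_B$ and the $\mathcal A$-cycle $A$ containing the arc of $\varepsilon$, we have $M_{B,A}=-\sum_{\varepsilon'\in E_B}[A](\varepsilon')\le-1$, as $\mathcal A$-cycles traverse edges positively.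

Let $J$ be a set of $\operatorname{rank}M$ columns spanning the column space. A row vanishing on all columns of $J$ vanishes everywhere. So $J\cap\mathcal N[B]\ne\emptyset$ for all $B\in\mathcal B$. Replace each element of $J$ in $\mathcal B$ by some $A$ sharing an arc with it. The result is a set of at most $|J|$ $\mathcal A$-cycles such that every $B$ shares an arc with one of them, that is, a cover. Hence $\mathrm{cov}(P)\le|J|=\operatorname{rank}M$.

**Step 4 (counting).** The purpose is to combine. Both $G$ and $H'$ are connected. Lemma 8 gives
$$|E(H)|+K\beta\ge|E(H')|\ge|E(G)|-|\mathcal C|+\mathrm{cov}(P).\qquad\square$$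

## 11. A cover gives a rewiring

**Proposition 13.** For every finite transitive $\Gamma$-set $P$, $e_k(G(P))\le|E(G(P))|-|\mathcal C|+\mathrm{cov}(P)$.

**Proof.**

**Step 1 (construction).** The purpose is to break all $\mathcal B$-cycles, and all $A_x$ with $x$ outside a minimum cover, exactly as in Section 7. Let $W$ be a minimum cover and $N=|P|$. For each $B\in\mathcal B$ choose $x(B)\in W$ and an arc $e(B)$ common to $B$ and $A_{x(B)}$. As an arc lies in only one $\mathcal B$-cycle, these arcs are distinct. By (7) we can divide each arc, and each private path minus its last edge, into consecutive *segments* of length $k$. Call the last segment of each $e(B)$ *cut*, and all others *uncut*. Starting from $E(G)$, where $G=G(P)$, do the following.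

* In an uncut segment $v_0,\dots,v_k$, replace the edge $v_{k-1}v_k$ by the chord $v_0v_k$.
* In a cut segment $v_0,\dots,v_k$, delete $v_{k-1}v_k$ and replace $v_{k-2}v_{k-1}$ by the chord $v_0v_{k-1}$. (Here $k\ge3$ matters: for $k=2$ the edge $v_{k-2}v_{k-1}$ is the chord.)
* For $x\notin W$, delete the last edge of $p(x)$.

Let $H$ be the result, with loops removed and parallel edges identified. There are $|\mathcal B|$ cut segments, each losing one edge, so
$$|E(H)|\le|E(G)|-|\mathcal B|-(N-|W|)=|E(G)|-|\mathcal C|+|W| .$$

**Step 2 (verification).** The purpose is to check that $H$ is a $k$-rewiring. Every edge of $H$ is an edge of $G$ or a chord spanning at most $k$ steps, so (i) holds. For (ii) we treat each kind of removed edge. (A chord removed as a loop only shortens paths.)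

* $v_{k-1}v_k$ in an uncut segment: go back along $k-1$ kept edges to $v_0$, then take the chord; length $k$.
* $v_{k-2}v_{k-1}$ in a cut segment: $k-2$ kept edges to $v_0$, then the chord; length $k-1$.
* The last edge of $p(x)$, $x\notin W$: no arc of $A_x$ is of the form $e(B)$, since $e(B)$ lies only in $A_{x(B)}$ and $x(B)\in W$. So all $(\ell_1+\ell_2+\ell_3+\rho-1)/k=k$ segments of $A_x$ are uncut, and their $k$ chords lead from $x$ around $A_x$ to the start of the last edge.
* $v_{k-1}v_k$ in the cut segment of $e(B)$: take the chord from $v_{k-1}$ to $v_0$, then the chords of the other $k-1$ segments of $B$, which lead around $B$ from $v_0$ to $v_k$. They are uncut, because $e(B)$ is the only one of the chosen arcs lying in $B$ and only its last segment is cut. The total length is $k$. $\square$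

## 12. $\Gamma$-sets without small covers, and companions with perfect ones

Let $\mathsf H(p)=-p\ln p-(1-p)\ln(1-p)$. We use
$$\binom Nm\ge\frac{e^{N\mathsf H(m/N)}}{N+1},\qquad\sum_{i\le pN}\binom Ni\le e^{N\mathsf H(p)}\quad(p\le\tfrac12).$$
For the first, $m$ is a most likely value of the binomial distribution with parameters $N$, $p=m/N$, and its probability is $\binom Nme^{-N\mathsf H(p)}$. For the second, $1\ge\sum_{i\le pN}\binom Nip^i(1-p)^{N-i}\ge e^{-N\mathsf H(p)}\sum_{i\le pN}\binom Ni$ when $p\le\frac12$.

**Lemma 14.** There are $\delta>0$ and finite transitive $\Gamma$-sets $P_n$ with $|P_n|\to\infty$, whose proportion of $n$-bad points is at most $1/n$, and with $\mathrm{cov}(P_n)>(\frac1b+\delta)|P_n|$.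

**Proof.** Let $12\mid N$ and $P=\{1,\dots,N\}$. For $k\ne4$ let $u,v$ act by independent uniform permutations. For $k=4$ let $\sigma_1,\sigma_2,\sigma_3$ be independent and uniform among the permutations all of whose cycles have length $4$. We show that, for a suitable $\delta$ and each fixed $n$, all three required properties hold with probability tending to $1$ as $N\to\infty$.

**Step 1 (few bad points).** The purpose is to show that for fixed $\gamma\ne1$ and fixed $x_0$ we have $\Pr(\gamma x_0=x_0)=O_\gamma(1/N)$. Summing over $x_0$ and over the finitely many $\gamma\neq1$ with $|\gamma|\le n$, the expected number of $n$-bad points is then $O_n(1)$, and Markov's inequality bounds the probability of more than $N/n$ bad points by $O_n(1/N)$.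

*Case $k\ne4$.* Write $\gamma=s_m\cdots s_1$ as a reduced word in $u^{\pm1},v^{\pm1}$, and reveal $x_i=s_ix_{i-1}$ successively. While $x_0,\dots,x_{i-1}$ are distinct, the only revealed pair involving $x_{i-1}$ tells us $s_{i-1}^{-1}x_{i-1}=x_{i-2}$, and $s_i\ne s_{i-1}^{-1}$. So $x_i$ is uniform over at least $N-m$ values, and it lies in $\{x_0,\dots,x_{i-1}\}$ with probability at most $m/(N-m)$. With probability at least $1-m^2/(N-m)$ all the points are distinct, and then $\gamma x_0=x_m\ne x_0$.

*Case $k=4$.* Write $\gamma=\sigma_{t_m}^{j_m}\cdots\sigma_{t_1}^{j_1}$ in normal form, with $1\le j_i\le3$ and $t_{i+1}\ne t_i$. Put $x_i=\sigma_{t_i}^{j_i}x_{i-1}$, and in step $i$ reveal the whole $\sigma_{t_i}$-orbit of $x_{i-1}$. Suppose that in all earlier steps the three new points were previously unseen. Then $x_{i-1}$ was first seen in step $i-1$, in which only its $\sigma_{t_{i-1}}$-orbit was revealed; as $t_i\ne t_{i-1}$, its $\sigma_{t_i}$-orbit is unrevealed. The three other points of this orbit form a uniform $3$-subset of at least $N-4m-1$ points, and at most $4m+1$ points have been seen, so they avoid all seen points with probability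 at least $1-3(4m+1)/(N-4m-1)$. If this happens in all $m$ steps, $x_m$ is new in step $m$, so $x_m\ne x_0$.

**Step 2 (transitivity).** The purpose is to exclude proper nonempty invariant sets.

*Case $k\ne4$.* A fixed $s$-set is mapped to itself by $u$ with probability $\binom Ns^{-1}$, and likewise for $v$. So the expected number of invariant sets of size between $1$ and $N/2$ is at most
$$\sum_{1\le s\le N/2}\binom Ns\binom Ns^{-2}\le\frac1N+\frac N2\binom N2^{-1}\to0 .$$
If there is a proper nonempty invariant set, it or its complement has size at most $N/2$.

*Case $k=4$.* An invariant set has size $4j$. The permutation $\sigma_t$ has $\binom{N/4}j$ invariant sets of this size, and by symmetry a fixed one is invariant with probability $\binom{N/4}j/\binom N{4j}$. So the expected number of proper nonempty sets invariant under all $\sigma_t$ is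
$$\sum_{j=1}^{N/4-1}\binom N{4j}\left(\binom{N/4}j\Big/\binom N{4j}\right)^3\le\sum_{j=1}^{N/4-1}\binom N{4j}^{-5/4}\le N\binom N4^{-5/4}\to0 .$$
Here we used $\binom{N/4}j^4\le\binom N{4j}$: split $N$ points into four quarters and choose $j$ from each.

**Step 3 (no small covers, $k\ne4$).** The purpose is a union bound over all candidate covers. By Section 8, $W$ is a cover if and only if $\{y,uy,vy\}\cap W\ne\emptyset$ for all $y$, that is, $W\cup S_1\cup S_2=P$ with $S_1=u^{-1}W$, $S_2=v^{-1}W$. For fixed $W$ with $|W|=w$, these are independent uniform $w$-sets. Let $N/3\le w\le(\frac13+\delta)N$ with $\delta\le\frac16$; all covers have size at least $N/3$. Suppose $S_1,S_2$ cover $D=P\setminus W$, and put $D_i=S_i\cap D$. Then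
$$|D_1\cap D_2|=|D_1|+|D_2|-(N-w)\le3w-N\le3\delta N,$$
$$|S_1\cap W|+|S_2\cap W|=2w-|D_1|-|D_2|\le3w-N\le3\delta N .$$
To choose such a pair, choose $D_1\cap D_2$, assign each other point of $D$ to exactly one of $D_1,D_2$, and choose $S_1\cap W$ and $S_2\cap W$. So there are at most $2^{N-w}e^{3N\mathsf H(3\delta)}$ pairs. As $2^{N-w}\le2^{2N/3}$ and $\binom Nw\ge\binom N{N/3}\ge e^{N\mathsf H(1/3)}/(N+1)$, the expected number of covers of size at most $(\frac13+\delta)N$ is at most
$$\sum_w\binom Nw\frac{2^{2N/3}e^{3N\mathsf H(3\delta)}}{\binom Nw^2}\le(N+1)^2\exp\Bigl(N\bigl[\tfrac23\ln2-\mathsf H(\tfrac13)+3\mathsf H(3\delta)\bigr]\Bigr).$$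
Since $\mathsf H(\frac13)=\ln3-\frac23\ln2$, we have $\frac23\ln2-\mathsf H(\frac13)=\frac43\ln2-\ln3=\frac13\ln\frac{16}{27}<0$. So for small $\delta$ the bound tends to $0$.

**Step 4 (no small covers, $k=4$).** The purpose is the same. By Section 8, $W$ is a cover if and only if it meets every $\sigma_t$-orbit for $t=1,2,3$. A fixed $\frac N4$-set is a transversal of the $\sigma_t$-orbits with probability $4^{N/4}/\binom N{N/4}$, as $\sigma_t$ has $4^{N/4}$ transversals. A set that meets every $\sigma_t$-orbit contains a transversal. All covers have size at least $N/4$. For $N/4\le w\le(\frac14+\delta)N$ with $\delta\le\frac14$, the expected number of covers of size $w$ is at most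
$$\binom Nw\left(\binom w{N/4}\frac{4^{N/4}}{\binom N{N/4}}\right)^3\le(N+1)^3\exp\Bigl(N\bigl[\mathsf H(\tfrac14+\delta)+3\mathsf H(\delta)+\tfrac34\ln4-3\mathsf H(\tfrac14)\bigr]\Bigr),$$
where we used $\binom w{N/4}=\binom w{w-N/4}\le\binom N{w-N/4}\le e^{N\mathsf H(\delta)}$. As $\delta\to0$ the bracket tends to $\frac34\ln4-2\mathsf H(\frac14)$. Since $\mathsf H(\frac14)=\ln4-\frac34\ln3$, this is $\frac32\ln3-\frac54\ln4=\frac14\ln\frac{729}{1024}<0$. So for small $\delta$ the sum over the at most $N+1$ values of $w$ tends to $0$.

**Step 5 (choice of $P_n$).** The purpose is to extract the sequence. Fix $\delta$ as in Step 3 or 4. For each $n$ choose $N\ge n$ so large that all properties hold with positive probability, and let $P_n$ be an instance. $\square$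

**Lemma 15.** For each $n$ there is a finite transitive $\Gamma$-set $Q_n$ with $|Q_n|\ge|P_n|$, with proportion of $n$-bad points at most $1/n$, and with $\mathrm{cov}(Q_n)=|Q_n|/b$.

**Proof.** Let $\Gamma$ act on $P_n\times\mathbb Z/b$ by
$$u(x,i)=(ux,i+1),\quad v(x,i)=(vx,i+2)\quad(k\ne4);\qquad\sigma_t(x,i)=(\sigma_tx,i+1)\quad(k=4).$$
For $k\ne4$ this is an action as $\Gamma$ is free; for $k=4$, as $b=4$, it respects $\sigma_t^4=1$, and again all cycles of $\sigma_t$ have length $4$. Let $Q_n$ be one orbit. The projection $Q_n\to P_n$ is equivariant; by transitivity it is onto with fibers of constant size. A point $(x,i)$ is $r$-bad only if $x$ is, so the proportion of $n$-bad points is at most $1/n$. Let $W=\{(x,0)\in Q_n\}$. For $k\ne4$ the second coordinates of $y,uy,vy$ are $i,i+1,i+2$, so exactly one of these points is in $W$; for $k=4$ each $\sigma_t$-orbit contains exactly one element of $W$. So $W$ is a cover. The classes $\{(x,i)\in Q_n\}$, $i\in\mathbb Z/b$, are permuted cyclically by $u$, respectively $\sigma_1$, so they have equal size and $|W|=|Q_n|/b$. No cover is smaller. $\square$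

**Proof of Theorem 1(b) for $L\ge3$.** Let $k=\lfloor L\rfloor\ge3$. The underlying simple graphs of $G(P_n)$ and $G(Q_n)$ are connected with degrees at most $8$. For each $r$, an $r$-bad point is $n$-bad once $n\ge r$, so Lemma 11 applies to both sequences and gives the same BS limit. In Proposition 12 we have $\beta\le|P_n|/n$ for $n\ge3(k^2+1)$. By (8), (9), Propositions 12 and 13, and Lemmas 14 and 15,
$$c_k(G(P_n))\ge\frac{k^2-\frac3b+\frac1b+\delta}{k^2-2}-o(1),\qquad c_k(G(Q_n))\le\frac{k^2-\frac3b+\frac1b}{k^2-2}.$$
So (1) holds. Together with Section 6, this proves Theorem 1(b). $\square$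

## 13. One sequence for all $L\ge2$

We now have, for each integer $j\ge2$, a pair of sequences whose $c_j$-values are asymptotically separated. To treat all $L$ at once we mix these pairs. The danger is that differences from different $j$ cancel for some $L$; a generic choice of weights prevents this.

**Lemma 16.** Let $G$ arise from disjoint connected graphs $G_1,\dots,G_r$ of maximal degree at most $D$ by choosing $u_i\in V(G_i)$ and adding the edges $u_iu_{i+1}$, $1\le i<r$. Then $\bigl|e_k(G)-\sum_ie_k(G_i)\bigr|\le C(D,k)\,r$.

**Proof.** The added edges are bridges, so $d_G=d_{G_i}$ on $V(G_i)$. The union of optimal $k$-rewirings $H_i$ of $G_i$ and the added edges is a $k$-rewiring of $G$, so $e_k(G)\le\sum_ie_k(G_i)+r$. Conversely, let $H$ be a $k$-rewiring of $G$. Let $H_i$ consist of $H[V(G_i)]$ and all edges of $G_i$ with an endpoint within distance $k^2$ of $u_i$. Condition (i) for $H_i$ is clear. For (ii), let $ab\in E(G_i)$, and take an $H$-path from $a$ to $b$ with at most $k$ edges. If it stays in $V(G_i)$, it lies in $H_i$. If it leaves $V(G_i)$, replace its edges by $G$-geodesics. This gives a $G$-walk of length at most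 $k^2$ from $a$ that leaves $V(G_i)$ and so passes through $u_i$. Thus $d(a,u_i)\le k^2$ and $ab\in E(H_i)$. So $H_i$ is a $k$-rewiring of $G_i$. Summing, $\sum_ie_k(G_i)\le|E(H)|+C'r$, where $C'=C'(D,k)$ bounds the number of edges with an endpoint in a ball of radius $k^2$. Take $C=\max(1,C')$. $\square$

**Proof of Theorem 1(c).**

**Step 1 (the ingredients).** The purpose is to fix notation and pass to limits. For every integer $j\ge2$ let $(G_n^j)_n$ and $(G_n'^j)_n$ be the two sequences constructed above for $k=j$, with a common BS limit, asymptotically separated $c_j$-values and numbers of vertices tending to infinity. All degrees are at most $D=\max(8,6m)$, with $m$ from Proposition 6, a bound independent of $j$. Passing to a subsequence for each $j$ (a diagonal argument), assume that $|G_n^j|,|G_n'^j|\ge n$, where $|\cdot|$ is the number of vertices, and that the limits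
$$\gamma_j(L)=\lim_nc_L(G_n^j),\qquad\gamma_j'(L)=\lim_nc_L(G_n'^j)$$
exist for all integers $L\ge2$. Let $\delta_j(L)=\gamma_j(L)-\gamma_j'(L)$. Then $|\delta_j(L)|\le D$ and $\delta_L(L)\ne0$.

**Step 2 (weights).** The purpose is to choose weights for which no cancellation occurs. For each integer $L\ge2$ the power series $\sum_{j\ge2}\delta_j(L)t^j$ has bounded coefficients, so it is analytic in $|t|<1$; it is not identically zero, as $\delta_L(L)\ne0$. So it has at most countably many zeros there. Choose $t\in(0,1)$ that is a zero for no $L$, and put $w_j=(1-t)t^{j-2}$. Then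
$$\sum_{j\ge2}w_j=1,\qquad\sum_{j\ge2}w_j\delta_j(L)\ne0\quad\text{for every integer }L\ge2. \tag{12}$$

**Step 3 (the mixed graphs).** The purpose is to build graphs containing the $j$-th ingredient with weight about $w_j$. For $n\ge2$ choose $M_n\ge n\sum_{2\le j\le n}(|G_n^j|+|G_n'^j|)$. Let $\hat G_n$ be obtained as in Lemma 16 from $\lceil w_jM_n/|G_n^j|\rceil$ copies of $G_n^j$ for each $2\le j\le n$. Let $V_{n,j}$ be the number of vertices in copies of $G_n^j$. Then $0\le V_{n,j}-w_jM_n\le|G_n^j|$, so
$$\sum_{2\le j\le n}|V_{n,j}-w_jM_n|\le\frac{M_n}n,\qquad1-t^{n-1}\le\frac{|V(\hat G_n)|}{M_n}\le1-t^{n-1}+\frac1n .$$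
Let $p_{n,j}=V_{n,j}/|V(\hat G_n)|$ for $j\le n$ and $p_{n,j}=0$ for $j>n$. The last display gives $|V(\hat G_n)|=(1+o(1))M_n$ and $\sum_j|p_{n,j}-w_j|\to0$. Consequently, for uniformly bounded numbers $a_{n,j}$ with $a_{n,j}\to a_j$ as $n\to\infty$ for each $j$,
$$\sum_jp_{n,j}a_{n,j}\to\sum_jw_ja_j, \tag{13}$$
because $\sum_j(p_{n,j}-w_j)a_{n,j}\to0$, and $\sum_jw_j(a_{n,j}-a_j)\to0$ by dominated convergence. The number of pieces is at most $M_n/n+n=o(M_n)$, as $|G_n^j|\ge n$ and $M_n\ge2n^2(n-1)$.

**Step 4 (limits along the mixed graphs).** The purpose is to compute the BS limit and the limit of $c_L$. Degrees in $\hat G_n$ are at most $D+2$. For each $R$ only $o(M_n)$ vertices are within distance $R$ of an added edge, and all other vertices have the same $R$-ball in $\hat G_n$ as in their piece. By (13), applied to the frequencies of a given ball in $G_n^j$, the sequence $(\hat G_n)$ BS converges to the mixture, with weights $w_j$, of the limits of the $(G_n^j)_n$. By Lemma 16 and (13), for each integer $L\ge2$,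
$$c_L(\hat G_n)=\sum_jp_{n,j}\,c_L(G_n^j)+o(1)\to\sum_jw_j\gamma_j(L).$$
Define $\hat G_n'$ in the same way from the $G_n'^j$, with the same $M_n$. It has the same BS limit, and $c_L(\hat G_n')\to\sum_jw_j\gamma_j'(L)$. By (12) the two limits differ for every integer $L\ge2$. So the interleaved sequence $\hat G_2,\hat G_2',\hat G_3,\hat G_3',\dots$ is a BS convergent sequence of connected graphs of bounded degree, and $c_L=c_{\lfloor L\rfloor}$ diverges along it for every real $L\ge2$. $\square$
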